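# Sums of at most three finite sets: $\mathsf{HT}_3(k)$ does not imply Hindman's theorem in $\mathsf{ZF}$

## Seven common points and one free point

Let $X$ be an infinite set, and color the finite subsets of $X$ by their size only: put $c(\varnothing)=0$ and
$$c(F)=\lfloor\log_2|F|\rfloor \bmod 2\qquad(F\neq\varnothing).$$
So size $1$ has color $0$, sizes $2,3$ have color $1$, sizes $4$ to $7$ have color $0$, sizes $8$ to $15$ have color $1$, and so on. Add finite sets by symmetric difference $\bigtriangleup$. We want an infinite family $Y$ of finite sets such that all members of $Y$ and all sums of two or three distinct members have one and the same color.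

Pairwise disjoint sets of one common size $p\ge1$ do not work: a member has size $p$, a sum of two has size $2p$, and $\log_2(2p)=\log_2p+1$, so the two colors differ. But nobody asked for disjoint sets. Fix seven points $p_1,\dots,p_7\in X$ and let
$$Y=\big\{\{p_1,\dots,p_7,x\}: x\in X\setminus\{p_1,\dots,p_7\}\big\}.$$
A member has size $8$, which has color $1$. In a sum of two members the seven common points cancel, so the size is $2$, again color $1$. In a sum of three they survive, so the size is $7+3=10$, color $1$. The family works.

Now ask for sums of four as well. A sum of four members of this $Y$ has size $4$, color $0$. No other numbers would help: if all members share the same $r$ points and have $p\geq 1$ further points each, with the further points disjoint, then sums of two have size $2p$ and sums of four have size $4p$, and these colors always differ.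

If $X=\omega$, there is a second way out: let the sizes grow. Take pairwise disjoint sets $B_0,B_1,\dots$ with $|B_i|=4^i$. A union of finitely many of them with largest index $j$ has size at least $4^j$ and less than $\frac43\cdot4^j<2\cdot 4^j$, hence color $2j\bmod 2=0$. Here sums of any number of members have the same color. But this needs an infinite sequence of finite subsets of $X$, and without the axiom of choice an infinite set need not have one.

So, over $\mathsf{ZF}$, there are two ways to find a monochromatic family. One uses a sequence of finite sets and handles all sums. The other uses sets with a common part, and in the example it handles three summands and breaks down at four. Is the statement about at most three summands really weaker than the statement about all sums?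

## The principles $\mathsf{HT}$ and $\mathsf{HT}_S(k)$

We work in $\mathsf{ZF}$. A set is infinite if it is not in bijection with a natural number; $[X]^{<\omega}$ is the set of finite subsets of $X$; $k$ also denotes the set $\{0,\dots,k-1\}$ of colors.

**Definition (Hindman's theorem).** $\mathsf{HT}$ says: for every infinite $X$ and every $c:[X]^{<\omega}\to2$ there is an infinite, pairwise disjoint $Y\subseteq[X]^{<\omega}$ such that
$$\mathrm{FU}(Y)=\Big\{\bigcup_{y\in F}y : F\in[Y]^{<\omega}\setminus\{\varnothing\}\Big\}$$
is $c$-monochromatic.

**Definition (bounded sums).** For $n\in\mathbb N$ let $\mathrm{FS}_{\le n}(Y)$ be the set of all $F_1\bigtriangleup\dots\bigtriangleup F_t$ with $1\le t\le n$ and $F_1,\dots,F_t\in Y$ pairwise distinct. $\mathsf{HT}_n(k)$ says: for every infinite $X$ and every $c:[X]^{<\omega}\to k$ there is an infinite $Y\subseteq[X]^{<\omega}$, not required to be pairwise disjoint, such that $\mathrm{FS}_{\le n}(Y)$ is $c$-monochromatic. More generally, for $\varnothing\neq S\subseteq\{1,2,3,\dots\}$, $\mathsf{HT}_S(k)$ says the same with the sums $F_1\bigtriangleup\dots\bigtriangleup F_s$, $s\in S$, of pairwise distinct members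 of $Y$. So $\mathsf{HT}_n(k)=\mathsf{HT}_{\{1,\dots,n\}}(k)$.

The opening example is an instance of $\mathsf{HT}_{\{1,2,3\}}(2)$.

The question comes from David J. Fernández-Bretón, "Hindman's Theorem in the hierarchy of Choice Principles", arXiv:2203.06156 (2022). It is known that over $\mathsf{ZF}$, for every $k\ge2$, $\mathsf{HT}$ is equivalent to $\mathsf{HT}_n(k)$ whenever $n\ge4$, and that $\mathsf{HT}\Rightarrow\mathsf{HT}_3(k)\Rightarrow\mathsf{HT}_2(k)$. What about the converse for $n=3$: given $k\ge2$, is $\mathsf{HT}_3(k)$ equivalent to $\mathsf{HT}$? The answer is no.

**Theorem A.** If $\mathsf{ZF}$ is consistent, there is a model of $\mathsf{ZF}$ in which $\mathsf{HT}$ fails but $\mathsf{HT}_3(k)$ holds for every $k$. So for no $k\ge2$ does $\mathsf{ZF}$ prove $\mathsf{HT}_3(k)\Rightarrow\mathsf{HT}$.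

**Theorem B.** Let $k\ge2$.

1. If $S$ is infinite or contains two distinct even numbers, then $\mathsf{ZF}\vdash\mathsf{HT}_S(k)\Leftrightarrow\mathsf{HT}$.
2. If $\mathsf{ZF}$ is consistent, there is a single model of $\mathsf{ZF}$ (the model of Theorem A) in which $\mathsf{HT}$ fails and $\mathsf{HT}_S(k)$ holds for all $k$ and all finite nonempty $S$ with at most one even element. For such $S$, $\mathsf{HT}_S(k)\not\Rightarrow\mathsf{HT}$.

Theorem A is the case $S=\{1,2,3\}$ of Theorem B(2). The two parts of Theorem B together say that, if $\mathsf{ZF}$ is consistent and $k\ge 2$, $\mathsf{HT}_S(k)$ is equivalent to $\mathsf{HT}$ over $\mathsf{ZF}$ if and only if $S$ is infinite or contains two distinct even numbers. In particular $\mathsf{HT}_n(k)\Leftrightarrow\mathsf{HT}$ if and only if $n\ge4$.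

We use three textbook theorems, all provable in $\mathsf{ZF}$.

- Van der Waerden's theorem: for all $k,m\ge1$ there is $W$ such that every $k$-coloring of $\{1,\dots,W\}$ has a monochromatic arithmetic progression with $m$ terms and difference $d\ge1$.
- The Erdős–Rado sunflower lemma. A sunflower is a family of distinct sets any two of which have the same intersection; that intersection is the kernel, and the sets minus the kernel are the petals. The lemma: more than $m!(t-1)^m$ distinct $m$-element sets contain a sunflower with $t$ members. (The family in the opening example is a sunflower with kernel of size $7$ and petals of size $1$.)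
- Hindman's finite unions theorem on $\omega$: for every coloring of the nonempty finite subsets of $\omega$ with finitely many colors there is an infinite pairwise disjoint family of nonempty finite sets whose finite unions all have one color. To get it in $\mathsf{ZF}$, code the coloring $c$ by a subset of $\omega$ and apply the theorem inside $L[c]\models\mathsf{ZFC}$.

## Sunflowers, and why two even lengths are too many

A set is D-infinite if it admits an injection from $\omega$, and D-finite otherwise. For instance, if $X$ is a disjoint union of two-element sets $P_0,P_1,\dots$ given as a sequence, then $n\mapsto P_n$ shows that $[X]^{<\omega}$ is D-infinite, although we were given no injection of $\omega$ into $X$ itself. The dividing line for Hindman's theorem is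

$$\text{for every infinite } X,\ [X]^{<\omega}\text{ is D-infinite.}\tag{1}$$

**Lemma 1 ($\mathsf{ZF}$).** If $[X]^{<\omega}$ is D-infinite, then for every $k\ge1$ and $c:[X]^{<\omega}\to k$ there is an infinite pairwise disjoint $Y\subseteq[X]^{<\omega}\setminus\{\varnothing\}$ with $\mathrm{FU}(Y)$ monochromatic.

**Proof.** Let $(F_n)$ be an injective sequence in $[X]^{<\omega}$ and $D_n=F_n\setminus\bigcup_{i<n}F_i$. Infinitely many $D_n$ are nonempty; otherwise $\bigcup_nF_n=\bigcup_n D_n$ is finite and has only finitely many subsets, while the $F_n$ are infinitely many subsets of it. Enumerate the nonempty $D_n$ as $(B_i)_{i<\omega}$; they are pairwise disjoint. Hindman's theorem on $\omega$, applied to $a\mapsto c(\bigcup_{i\in a}B_i)$, gives pairwise disjoint nonempty finite sets $a_0,a_1,\dots\subseteq\omega$, and $Y=\{\bigcup_{i\in a_j}B_i:j<\omega\}$ is as required. $\square$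

**Lemma 2 ($\mathsf{ZF}$).** Let $[X]^{<\omega}$ be D-finite and $Y\subseteq[X]^{<\omega}$ infinite. Then there are $r\ge0$, $p\ge1$ such that for every $t\ge2$, $Y$ contains a sunflower of $t$ distinct sets with kernel of size $r$ and petals of size $p$.

**Proof.** Let $Y_m=\{y\in Y:|y|=m\}$. Suppose all $Y_m$ are finite. Then infinitely many are nonempty, since $Y$ is infinite. The sets $U_m=\bigcup\{y\in Y:|y|\le m\}$ are finite, increasing in $m$, and of unbounded size. Listing the values of $(U_m)$ in order without repetition gives an injection $\omega\to[X]^{<\omega}$, a contradiction. So some $Y_m$ is infinite, and by the sunflower lemma it contains sunflowers with $t$ members for every $t\ge2$. The kernel size $r$ and petal size $p$ satisfy $r+p=m$ and $p\ge1$ (the members are distinct). There are finitely many such pairs, so one pair occurs for unboundedly many $t$. Since a subfamily of a sunflower with at least two members is a sunflower with the same kernel, this pair works for all $t\ge2$. $\square$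

In such a sunflower, a sum of $s$ distinct members loses the kernel if $s$ is even and keeps it if $s$ is odd:
$$|F_1\bigtriangleup\dots\bigtriangleup F_s|=\begin{cases}r+sp,&s\text{ odd},\\ sp,&s\text{ even}.\end{cases}\tag{2}$$

**Proof of Theorem B(1).** For $r\ge0$, $p\ge1$ put
$$L_{r,p}=\{r+sp:s\in S\text{ odd}\}\cup\{sp:s\in S\text{ even}\}.$$

**Step 1: a coloring of sizes that defeats every sunflower.** The purpose is to find $\chi:\omega\to2$ that is non-constant on every $L_{r,p}$. If $s<s'$ are even elements of $S$, let $\chi(n)=\lfloor\log_{s'/s}n\rfloor\bmod2$ for $n\ge1$ and $\chi(0)=0$. Since $\log_{s'/s}(s'p)=\log_{s'/s}(sp)+1$, we get $\chi(s'p)\ne\chi(sp)$, and both numbers lie in $L_{r,p}$. If $S$ is infinite, then every $L_{r,p}$ is infinite. Enumerate these countably many sets as $(L_i)_{i<\omega}$, recursively choose $a_i,b_i\in L_i$ so that all the chosen numbers are pairwise distinct, color the $a_i$ with $0$ and all other numbers with $1$.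

**Step 2: $\mathsf{HT}_S(2)$ implies (1).** Suppose $X$ is infinite and $[X]^{<\omega}$ is D-finite. Let $c(F)=\chi(|F|)$ and let $Y$ be as in $\mathsf{HT}_S(2)$ for $c$. Take $r,p$ from Lemma 2. For each $s\in S$, $Y$ contains a sunflower with parameters $r,p$ and at least $s$ members, so by (2) each element of $L_{r,p}$ is the size of one of the sums considered. Then $\chi$ is constant on $L_{r,p}$, contrary to Step 1.

**Step 3: closing the circle.** We want all implications between $\mathsf{HT}$, (1) and $\mathsf{HT}_S(k)$. By Lemma 1, (1) implies $\mathsf{HT}$, and also $\mathsf{HT}_{S'}(k)$ for all $S',k$, because for pairwise disjoint sets sums are unions. Clearly $\mathsf{HT}_S(k)\Rightarrow\mathsf{HT}_S(2)$ for $k\ge 2$. Finally $\mathsf{HT}\Rightarrow\mathsf{HT}_{\{1,2,3,\dots\}}(2)$ (drop $\varnothing$ from $Y$; sums are unions), and $\mathsf{HT}_{\{1,2,3,\dots\}}(2)\Rightarrow(1)$ by Step 2 for the infinite set $\{1,2,3,\dots\}$. Hence $\mathsf{HT}_S(k)\Rightarrow\mathsf{HT}_S(2)\Rightarrow(1)\Rightarrow\mathsf{HT}\Rightarrow(1)\Rightarrow\mathsf{HT}_S(k)$. $\square$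

The proof shows in addition, and we will use it, that
$$\mathsf{HT}\text{ holds if and only if (1) holds.}\tag{3}$$

## Kernel and petal sizes: from Schur triples to a Brauer-type lemma

Now let $S$ be finite with at most one even element. If Theorem B(2) is to be true, colorings by size must not be an obstacle: for each $\chi$ there must be a kernel size $r$ and a petal size $q$ for which all sums have sizes of one color. We try small $S$ by hand.

For $S=\{1,2\}$ the sizes are $r+q$ and $2q$; take $r=q=1$. For $S=\{1,2,3\}$ the sizes are $r+q$, $2q$, $r+3q$. Look for even sizes: put $f(n)=\chi(2n)$ and $r+q=2A$. The three sizes are then $2A$, $2q$, $2(A+q)$, so we want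
$$f(A)=f(q)=f(A+q),$$
a Schur triple. By symmetry we may name the numbers so that $q\le A$, and then $r=2A-q\ge1$. With two colors the range $n\le5$ is enough. Say $f(1)$ is red. If there is no monochromatic triple, then $2=1+1$ is blue, so $4=2+2$ is red, so $3$ is blue (because $1+3=4$) and $5$ is blue (because $1+4=5$); but then $2,3,5$ are all blue and $2+3=5$. For the coloring of the opening example, $f(1),\dots,f(5)$ is $1,0,0,1,1$; the triple $1+4=5$ gives $q=1$, $A=4$, $r=7$, the family we started with.

For a longer $S$ we need more terms $A+iq$ and a multiple of $q$, all in one color.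

**Lemma 3.** For all $k\ge1$, $l\ge0$, $\mu\ge1$ there is $B$ such that for every $\chi:\{1,\dots,B\}\to k$ there are $a,d\ge1$ with $a,a+d,\dots,a+ld,\mu d\in\{1,\dots,B\}$ all of the same color.

**Proof.** Induction on $k$. For $k=1$ take $a=d=1$ and $B=\max(1+l,\mu)$. Let $k\ge2$ and let $B'$ work for $k-1$. Let $W$ be such that every $k$-coloring of $\{1,\dots,W\}$ has a monochromatic arithmetic progression with $lB'+2$ terms, and let $B=\mu WB'$.

Given $\chi$, take in $\{1,\dots,W\}$ a progression $a+id$ $(0\le i\le lB'+1)$, $d\ge1$, of one color, say red. It has at least two terms, so $d\le W$. If $\mu jd$ is red for some $1\le j\le B'$, then the numbers $a+i(jd)$ $(0\le i\le l)$ are red, since $ij\le lB'$, and $\mu(jd)\le\mu WB'=B$ is red; so $a$ and $jd$ are as required. Otherwise $j\mapsto\chi(\mu dj)$ is a $(k-1)$-coloring of $\{1,\dots,B'\}$. So there are $a',d'\ge1$ such that all $\mu d(a'+id')$ $(0\le i\le l)$ and $\mu d\cdot\mu d'$ have one color; these numbers are at most $\mu WB'=B$. Since $\mu d\cdot\mu d'=\mu\cdot(\mu dd')$, the numbers $\mu da'$ and $\mu dd'$ are as required. $\square$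

**Corollary 4.** Let $S$ be finite, nonempty, with at most one even element, and $\chi:\{1,2,\dots\}\to k$. There are $r\ge0$, $q\ge1$ such that $\chi$ is constant on $\{r+sq:s\in S\text{ odd}\}\cup\{sq:s\in S\text{ even}\}$.

**Proof.** Choose $l\ge0$, $\mu\ge1$ with $S\subseteq\{1,3,\dots,2l+1\}\cup\{2\mu\}$ ($\mu$ is arbitrary if $S$ has no even element). Lemma 3 with $l+1,\mu$, applied to $n\mapsto\chi(2n)$, gives $a,d\ge1$ such that $\chi$ is constant on $\{2(a+id):0\le i\le l+1\}\cup\{2\mu d\}$. Put $q=d$ and $r=2a+d$. Then $r+(2i+1)q=2(a+(i+1)d)$ for $0\le i\le l$, and $2\mu q=2\mu d$. $\square$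

So we need a model in which (1) fails, but in which, for whatever $r$ and $q$ the corollary returns, there is an infinite family of sets with a common part of size $r$ and pairwise disjoint remainders of size $q$; and arbitrary colorings of arbitrary sets must be reduced to colorings of sizes.

## Symmetric models built from a countable algebra

We set up the construction for an unspecified algebra first, since we will use it twice. Work over a ground model $V\models\mathsf{ZFC}$. As usual, "$V$-generic" is understood via countable transitive models of sufficiently large finite fragments or via Boolean-valued models; from $\mathrm{Con}(\mathsf{ZF})$ one gets $\mathrm{Con}(\mathsf{ZFC})$ and then the consistency of the theory of the model constructed.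

Let $M\in V$ be a countably infinite set with a binary operation $\cdot$. A subalgebra is a subset closed under $\cdot$, possibly empty; $\langle s\rangle$ is the subalgebra generated by $s$. We assume that every finite subset of $M$ lies in a finite subalgebra. $\mathrm{Aut}_e(M)$ is the group of automorphisms that fix every element of $e$. The trivial example is $M_0$: a countably infinite set with $x\cdot y=y$ for all $x,y$. There every subset is a subalgebra and every permutation is an automorphism.

**The forcing.** Let $P$ be the set of countable partial functions $M\times\omega_1\times\omega_1\to2$, ordered by reverse inclusion, with largest element $1=\varnothing$. Countable increasing unions of conditions are conditions, so $P$ is $\sigma$-closed, and therefore forcing with $P$ adds no new $\omega$-sequences of elements of $V$.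

**The group.** Let $\mathcal G$ be the group of permutations $\pi$ of $M\times\omega_1$ for which there is a (necessarily unique) $g_\pi\in\mathrm{Aut}(M)$ with $\pi(m,\xi)\in\{g_\pi(m)\}\times\omega_1$ for all $(m,\xi)$. It acts on $P$ by $(\pi p)(\pi(m,\xi),\eta)=p(m,\xi,\eta)$, and on names by $\pi\dot x=\{(\pi\dot y,\pi p):(\dot y,p)\in\dot x\}$.

**The filter.** For a finite subalgebra $e\subseteq M$ and $\alpha<\omega_1$ let
$$H_{e,\alpha}=\{\pi\in\mathcal G: g_\pi\restriction e=\mathrm{id},\ \pi(m,\xi)=(m,\xi)\text{ for }m\in e,\ \xi<\alpha\}.$$
The subgroups of $\mathcal G$ that contain some $H_{e,\alpha}$ form a filter, because $H_{e,\alpha}\cap H_{e',\alpha'}\supseteq H_{\langle e\cup e'\rangle,\max(\alpha,\alpha')}$. The filter is normal, that is, closed under conjugation, because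
$$\pi H_{e,\alpha}\pi^{-1}\supseteq H_{g_\pi(e),\gamma}\quad\text{whenever }\gamma<\omega_1,\ \pi[e\times\alpha]\subseteq g_\pi(e)\times\gamma.\tag{4}$$
Indeed, let $\rho\in H_{g_\pi(e),\gamma}$. Then $\pi^{-1}\rho\pi$ induces $g_\pi^{-1}g_\rho g_\pi$ on $M$, which is the identity on $e$; and for $m\in e$, $\xi<\alpha$, the point $\pi(m,\xi)$ lies in $g_\pi(e)\times\gamma$, is fixed by $\rho$, and is sent back to $(m,\xi)$ by $\pi^{-1}$. Such a $\gamma$ exists, as $e\times\alpha$ is countable.

**The model.** A name is symmetric if its stabilizer is in the filter, and hereditarily symmetric (HS) if it is symmetric and all names occurring in it are hereditarily symmetric. By normality, $\pi\dot x$ is HS if $\dot x$ is. Let $\Gamma$ be $V$-generic for $P$ and let $N=N(M)\subseteq V[\Gamma]$ be the class of all $\dot x^\Gamma$ with $\dot x$ HS. The textbook facts (Jech, *Set Theory*, Ch. 15) are: $N$ is a transitive model of $\mathsf{ZF}$ with $V\subseteq N$; and if $\Vdash$ denotes the forcing relation for $N$ with HS names, then what holds in $N$ is exactly what some $p\in\Gamma$ forces, and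
$$p\Vdash\varphi(\dot x)\iff\pi p\Vdash\varphi(\pi\dot x).$$
A finite set of elements of $N$ is in $N$. Hence a set in $N$ is finite in $N$ if and only if it is finite in $V[\Gamma]$, and $[X]^{<\omega}$ means the same in $N$ and in $V[\Gamma]$ for $X\in N$.

**Definition (supports).** An HS name has support $(e,\alpha)$ if all $\pi\in H_{e,\alpha}$ fix it. $N_e$ is the class of elements of $N$ that have an HS name with support $(e,\alpha)$ for some $\alpha<\omega_1$.

Every element of $N$ lies in some $N_e$. If $e\subseteq e'$, then $H_{e',\alpha}\subseteq H_{e,\alpha}$, so $N_e\subseteq N_{e'}$. Finitely many elements of $N_e$ have names with a common support $(e,\alpha)$: take the largest of the ordinals. Elements of $V$ have names $\check z$ fixed by all of $\mathcal G$, so they lie in $N_\varnothing$.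

**The generic sets.** Let $a_{m,\xi}=\{\eta:\exists p\in\Gamma\ p(m,\xi,\eta)=1\}$ and $A_m=\{a_{m,\xi}:\xi<\omega_1\}$, with names $\dot a_{m,\xi}=\{(\check\eta,p):p(m,\xi,\eta)=1\}$ and $\dot A_m=\{(\dot a_{m,\xi},1):\xi<\omega_1\}$. One reads off that
$$\pi\dot a_{m,\xi}=\dot a_{\pi(m,\xi)},\qquad \pi\dot A_m=\dot A_{g_\pi(m)}.$$
As an example of supports, $\dot a_{m,\xi}$ has support $(\langle\{m\}\rangle,\xi+1)$ and $\dot A_m$ has support $(\langle\{m\}\rangle,0)$; in particular these names are HS. The $a_{m,\xi}$ are pairwise distinct: given $(m,\xi)\ne(m',\xi')$ and a condition $p$, choose $\eta<\omega_1$ not occurring in $p$, and extend $p$ by different values at $(m,\xi,\eta)$ and $(m',\xi',\eta)$. Hence $m\mapsto A_m$ is injective.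

Let $\mathbb A=\{A_m:m\in M\}$. Its name $\{(\dot A_m,1):m\in M\}$ is fixed by $\mathcal G$, so $\mathbb A\in N_\varnothing$. For a tuple $u=(u_1,\dots,u_n)$ from $M$ let $A_u=(A_{u_1},\dots,A_{u_n})$, and for a pair of tuples let $A_{(u,v)}=(A_u,A_v)$. In the same way:
$$\text{if }\mathcal U\in V\text{ is a set of finite tuples (or of pairs of tuples) invariant under }\mathrm{Aut}_e(M),\text{ then }\{A_u:u\in\mathcal U\}\in N_e.\tag{5}$$

**Fact F.** If $v\in N$ is definable in $N$ from finitely many parameters in $N_e$, then $v\in N_e$.

**Proof.** Define the rank of a name as the least ordinal above the ranks of the names occurring in it. The names of rank less than $\gamma$ form a set, and $\mathcal G$ preserves ranks; so the set $\mathrm{HS}_\gamma$ of HS names of rank less than $\gamma$ is invariant under $\mathcal G$. Let the parameters have names with common support $(e,\alpha)$, let $\psi(z)$ say "$z$ belongs to the set so defined", and let $\gamma$ be such that every element of $v$ has a name in $\mathrm{HS}_\gamma$ (the rank of an HS name of $v$ is such a $\gamma$). Then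
$$\{(\dot z,p):\dot z\in\mathrm{HS}_\gamma,\ p\Vdash\psi(\dot z)\}$$
is a name for $v$. If $\pi\in H_{e,\alpha}$, then $\pi$ fixes the names of the parameters, so $p\Vdash\psi(\dot z)$ if and only if $\pi p\Vdash\psi(\pi\dot z)$, and $\pi$ fixes the displayed name. So it is HS with support $(e,\alpha)$. $\square$

The displayed name lies in $\mathrm{HS}_{\gamma+1}$. In particular, for $X\in N$ there is one ordinal $\gamma$ such that every subset of $X$ that belongs to $N_e$ has a name in $\mathrm{HS}_{\gamma+1}$ with some support $(e,\alpha)$: choose $\gamma$ for $X$ and use the subset itself as the parameter.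

The next lemma says that $N$, looking only from $N_e$, sees no more of the $A_m$ than their position relative to $e$ in the algebra.

**Lemma 5 (Transfer).** Let $\bar v$ be a finite tuple from $N_e$, $u$ a finite tuple from $M$, $g\in\mathrm{Aut}_e(M)$, and $\varphi$ a formula. Then $N\models\varphi(\bar v,A_u)$ if and only if $N\models\varphi(\bar v,A_{gu})$.

**Proof.** It suffices to show that $\varphi(\bar v,A_u)$ implies $\varphi(\bar v,A_{gu})$; for the converse, apply this to $g^{-1}$ and $gu$. Let the names $\dot{\bar v}$ have support $(e,\alpha)$. If the implication fails, some $q\in\Gamma$ forces $\varphi(\dot{\bar v},\dot A_u)\wedge\neg\varphi(\dot{\bar v},\dot A_{gu})$. As $q$ is countable, there is $\gamma<\omega_1$ with $\mathrm{dom}\,q\subseteq M\times\gamma\times\omega_1$. Let $\sigma$ be a permutation of $\omega_1$ with $\sigma[\gamma]\cap\gamma=\varnothing$, for example the one that exchanges $\xi$ and $\gamma+\xi$ for $\xi<\gamma$ and fixes all other ordinals. Let $\pi$ be the identity on $e\times\omega_1$ and $\pi(m,\xi)=(g(m),\sigma(\xi))$ for $m\notin e$. As $g$ fixes $e$ pointwise and permutes $M\setminus e$, this is a permutation; $g_\pi=g$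 and $\pi\in H_{e,\alpha}$. Applying $\pi$ gives $\pi q\Vdash\varphi(\dot{\bar v},\dot A_{gu})$. But $\pi q$ and $q$ are compatible: at coordinates $m\in e$ they agree, and at coordinates $m\notin e$ their second coordinates lie in the disjoint sets $\sigma[\gamma]$ and $\gamma$. A common extension would force a contradiction. $\square$

**Lemma 6.** Let $X\in N$ and let $f\subseteq M$ be a finite subalgebra. If $[X]^{<\omega}\cap N_f$ is infinite, then $[X]^{<\omega}$ is D-infinite in $N$.

**Proof.** By the remark after Fact F, all elements of $[X]^{<\omega}\cap N_f$ have names, with supports $(f,\alpha)$, in one set of names from $V$. Using choice in $V[\Gamma]$, pick distinct $K_n\in[X]^{<\omega}\cap N_f$ $(n<\omega)$ with such names $\dot K_n$ and supports $(f,\alpha_n)$. The sequence $(\dot K_n,\alpha_n)_{n<\omega}$ is an $\omega$-sequence of elements of $V$, hence lies in $V$ by $\sigma$-closure. So $\alpha^*=\sup_n\alpha_n<\omega_1$, and the canonical name for $(K_n)_{n<\omega}$ built from the $\dot K_n$ is HS with support $(f,\alpha^*)$. Thus $(K_n)_{n<\omega}\in N$ is an injection of $\omega$ into $[X]^{<\omega}$. $\square$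

## A set without structure has no disjoint pairs

The first algebra to try is $M_0$, the pure set. Let us test $\mathsf{HT}_3(2)$ in $N(M_0)$ on $X=\mathbb A$, with the size coloring $c(F)=1$ if $|F|=2$ and $c(F)=0$ otherwise. Sunflowers should not mind: with $r=1$, $q=2$ the sizes $r+q,2q,r+3q$ are $3,4,7$, all of color $0$. Nevertheless there is no monochromatic family.

**Example.** In $N(M_0)$, no infinite $Y\subseteq[\mathbb A]^{<\omega}$ has $\mathrm{FS}_{\le3}(Y)$ monochromatic for this $c$. Suppose $Y$ is one, $Y\in N_e$ with $e$ finite. Since $\{A_m:m\in e\}$ has only finitely many subsets, $Y$ has a member $F=\{A_m:m\in d\cup h\}$ with $d\subseteq e$, $h\cap e=\varnothing$ and $p=|h|\ge1$. For every $p$-element $h'\subseteq M_0\setminus e$ some permutation fixing $e$ pointwise carries $h$ onto $h'$, so Transfer gives $\{A_m:m\in d\cup h'\}\in Y$. If $p\ge2$, there are $h',h''$ with $|h\bigtriangleup h'|=2$ and $|h\bigtriangleup h''|=4$, so sums of two members have sizes $2$ and $4$, which have different colors. If $p=1$, sums of two have size $2$ and color $1$, and sums of three have size $|d|+3\geq 3$ and color $0$. So $\mathsf{HT}_3(2)$ fails in $N(M_0)$.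

This shows exactly what is missing. The arithmetic asks for disjoint petals of size $q$, and $q$ depends on the coloring. In $N(M_0)$, one petal of size $q\ge2$ drags in all $q$-subsets of $\mathbb A$ outside a finite set, and these overlap. We need an algebra with the following properties.

- For each $q$, finitely many elements of $M$, used as parameters, single out an infinite family of pairwise disjoint blocks built from $q$ pieces.
- Different blocks of one family have no relation to each other, so that unions of the same number of pieces all look alike and have the same color.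
- The orbits outside a finite set of parameters are infinite, so that (1) still fails.

The idea is to let the parameters be elements of the algebra itself. An element $b$ acts on $M$ by left multiplication $x\mapsto b\cdot x$; if this is a permutation, its nontrivial cycles are pairwise disjoint, and they will be the blocks. To keep two cycles of $b$ unrelated, we make it an axiom that their elements act trivially on each other.

## An algebra whose elements permute it

For an element $b$ of an algebra let $\lambda_b$ be the left translation $x\mapsto b\cdot x$.

**Definition (the class $\mathcal K$).** $\mathcal K$ is the class of finite (possibly empty) algebras $(T,\cdot)$ with one binary operation such that every left translation $\lambda_b$ is a bijection of $T$, and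
$$\text{if }b\cdot x\ne x,\ b\cdot y\ne y,\text{ and }x,y\text{ lie in different cycles of }\lambda_b,\text{ then }x\cdot y=y.\tag{6}$$

The hypothesis is symmetric in $x$ and $y$, so (6) gives $y\cdot x=x$ as well. For an example, let $T=\{b,1,2,3\}$, where $b$ acts as the cycle $1\mapsto2\mapsto3\mapsto1$ and fixes itself, and $1,2,3$ fix everything; then $T\in\mathcal K$, since there is only one nontrivial cycle. On $\{b,1,2,3,4\}$, let $b$ act as $(1\,2)(3\,4)$ and let $1$ interchange $3$ and $4$, all other products being $x\cdot y=y$; this is not in $\mathcal K$, since $1$ and $3$ lie in different nontrivial cycles of $\lambda_b$ but $1\cdot3=4$.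

**Subalgebras.** If $T'$ is a subalgebra of $T\in\mathcal K$ and $b\in T'$, then $\lambda_b$ is injective on the finite set $T'$, hence bijective. Its cycles on $T'$ are cycles on $T$, so (6) is inherited, and $T'\in\mathcal K$.

**Amalgamation.** Let $T_0$ be a subalgebra of $T_1,T_2\in\mathcal K$ with $T_1\cap T_2=T_0$. The free amalgam is $T=T_1\cup T_2$ with the operations of $T_1$ and $T_2$, and with $x\cdot y=y$ if one of $x,y$ is in $T_1\setminus T_0$ and the other in $T_2\setminus T_0$. For example, the free amalgam of two one-element algebras over $\varnothing$ is a two-element set with $x\cdot y=y$ throughout. We check $T\in\mathcal K$.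

Left translations by $b\in T_0$ permute $T_0$, $T_1$ and $T_2$. Those by $b\in T_1\setminus T_0$ permute $T_1$ and fix $T_2\setminus T_0$ pointwise, and symmetrically for $b\in T_2\setminus T_0$. So all are bijections. For (6), let $b\in T_0$. If $x,y$ lie in a common $T_i$, their cycles under $\lambda_b$ stay in $T_i$, and (6) holds by (6) in $T_i$. If they do not lie in a common $T_i$, then $x\cdot y=y$ by definition. Finally, if $b\in T_i\setminus T_0$, all elements moved by $b$ lie in $T_i$, and (6) in $T_i$ applies.

Iterating, we can form the free amalgam of several algebras over a common subalgebra $e$; elements outside $e$ that come from different algebras act trivially on each other.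

**The limit.** Joint embedding is amalgamation over $\varnothing$, and $\mathcal K$ has countably many isomorphism types. So Fraïssé's theorem (Hodges, *Model Theory*, Thm 7.1.2) applies: there is a countable algebra $M$ whose finitely generated subalgebras are, up to isomorphism, exactly the members of $\mathcal K$, and which has the following property.

**Homogeneity.** Isomorphisms between finite subalgebras of $M$ extend to automorphisms of $M$.

In particular every finite subset of $M$ lies in a finite subalgebra, and finite subalgebras of $M$ belong to $\mathcal K$. There is a second property.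

**Extension.** If $e\subseteq M$ is a finite subalgebra of $T\in\mathcal K$, there is an embedding $T\to M$ that is the identity on $e$.

Indeed, some embedding $h:T\to M$ exists. The isomorphism $h(e)\to e$ inverse to $h\restriction e$ extends to some $g\in\mathrm{Aut}(M)$, and $g\circ h$ is the embedding wanted.

$M$ is infinite, because all finite sets with $x\cdot y=y$ belong to $\mathcal K$. Moreover, each $\lambda_b$ is a permutation of $M$ with finite cycles, and (6) holds in $M$: given $b,x,y\in M$, take a finite subalgebra containing them. It belongs to $\mathcal K$, so $\lambda_b$ permutes it, contains there the whole cycles of $x$ and $y$, and (6) can be read off there.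

**Lemma 7.** If $e\subseteq M$ is a finite subalgebra and $m\in M\setminus e$, then the $\mathrm{Aut}_e(M)$-orbit of $m$ is infinite.

**Proof.** For any $j$, the free amalgam over $e$ of $j$ copies of $\langle e\cup\{m\}\rangle$ embeds into $M$ over $e$ by Extension. The $j$ images of $m$ are distinct. Each is the image of $m$ under an isomorphism between finite subalgebras that is the identity on $e$, so by Homogeneity it lies in the orbit of $m$. $\square$

From now on $M$ is this algebra, chosen in $V$, and $N=N(M)$.

**Proposition 8.** $\mathsf{HT}$ fails in $N$.

**Proof.** $\mathbb A$ is infinite. Suppose $F:\omega\to[\mathbb A]^{<\omega}$ is an injection in $N$, say $F\in N_e$. If $A_m\in F(n)$ with $m\notin e$, then by Transfer, with parameters $F$ and $n$, $A_{m'}\in F(n)$ for all $m'$ in the $\mathrm{Aut}_e(M)$-orbit of $m$. That orbit is infinite by Lemma 7 and $m\mapsto A_m$ is injective, so $F(n)$ is infinite, a contradiction. So every $F(n)$ is a subset of the finite set $\{A_m:m\in e\}$, and $F$ is not injective. Thus $[\mathbb A]^{<\omega}$ is D-finite in $N$, (1) fails in $N$, and by (3) $\mathsf{HT}$ fails in $N$. $\square$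

## Disjoint finite pieces indexed by copies of a tuple

It remains to prove $\mathsf{HT}_S(k)$ in $N$. Fix $k$ and a finite nonempty $S$ with at most one even element; let $X\in N$ be infinite and $c:[X]^{<\omega}\to k$ in $N$. If $[X]^{<\omega}$ is D-infinite in $N$, Lemma 1, applied in $N$, gives an infinite pairwise disjoint family of nonempty sets with all finite unions of one color; its sums of distinct members are unions, so we are done. So assume that $[X]^{<\omega}$ is D-finite in $N$. Then Lemma 6 says:
$$[X]^{<\omega}\cap N_f\text{ is finite for every finite subalgebra }f\subseteq M.\tag{7}$$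

The set $X$ is arbitrary, but its elements have supports. The plan is to attach to each copy $u$ of one such support a finite set $X_u\subseteq X$, so that unrelated copies get disjoint sets.

**Step 1: remove the part of $X$ that is already determined.** Fix a finite subalgebra $e$ with $X,c\in N_e$. By (7) there are only finitely many elements $K_1,\dots,K_j$ of $[X]^{<\omega}\cap N_e$. Let $X_0=K_1\cup\dots\cup K_j$. It is finite and definable from $K_1,\dots,K_j\in N_e$, so $X_0\in N_e$ by Fact F, and $X'=X\setminus X_0\in N_e$, again by Fact F. $X'$ is infinite. A finite subset of $X'$ in $N_e$ is one of the $K_i$, hence contained in $X_0$. So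
$$\text{the only finite subset of }X'\text{ belonging to }N_e\text{ is }\varnothing.\tag{8}$$

**Step 2: spread one element of $X'$ over all copies of its support.** Pick $x\in X'$ with an HS name $\dot x$ of support $(e',\alpha')$. Enlarging $e'$, we may assume $e\subseteq e'$ and $n:=|e'\setminus e|\ge3$. Enumerate $e'\setminus e$ as a tuple $\delta=(\delta_1,\dots,\delta_n)$.

**Definition (copies).** A tuple $u\in M^n$ is a copy if $u=g\delta$ for some $g\in\mathrm{Aut}_e(M)$. By Homogeneity this is equivalent to: the map that is the identity on $e$ and sends $\delta_i\mapsto u_i$ is an isomorphism of $e'$ onto a subalgebra $e\cup u$. Here and below $u$ also denotes the range of the tuple; it is disjoint from $e$.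

Choose $\beta<\omega_1$ and a name $\dot X'$ of $X'$ with support $(e,\beta)$, and $q_0\in\Gamma$ with $q_0\Vdash\dot x\in\dot X'$. Let $W$ be the interpretation of
$$\dot W=\{((\pi\dot A_\delta,\pi\dot x)^\bullet,\pi q_0):\pi\in H_{e,\beta}\},$$
where $\dot A_\delta$ is the canonical name of $A_\delta$ and $(\cdot,\cdot)^\bullet$ is the canonical name of the ordered pair. The names in $\dot W$ are HS, and applying an element of $H_{e,\beta}$ only permutes the pairs in $\dot W$. So $\dot W$ is HS with support $(e,\beta)$, and $W\in N_e$. For a copy $u$ let
$$X_u=\{z:(A_u,z)\in W\}.$$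

For a feeling, take $X=\mathbb A$, $e=\varnothing$, $x=A_m$ with $\dot x=\dot A_m$, and $e'$ a finite subalgebra with at least three elements, enumerated with $\delta_1=m$. Here $X'=\mathbb A$, since by Transfer and Lemma 7 the only finite subset of $\mathbb A$ in $N_\varnothing$ is $\varnothing$. With the canonical name of $\mathbb A$ we can take $\beta=0$ and $q_0=1$, and then $W=\{(A_{g\delta},A_{g(m)}):g\in\mathrm{Aut}(M)\}$, so $X_u=\{A_{u_1}\}$.

**Step 3: the sets $X_u$ are finite nonempty subsets of $X'$, all of one size.** Let $z\in X_u$. As $m\mapsto A_m$ is injective, $z=(\pi\dot x)^\Gamma$ for some $\pi\in H_{e,\beta}$ with $\pi q_0\in\Gamma$ and $g_\pi\delta=u$. Since $\pi\dot X'=\dot X'$, we have $\pi q_0\Vdash\pi\dot x\in\dot X'$, so $z\in X'$. Moreover, $\pi\dot x$ is fixed by $\pi H_{e',\alpha'}\pi^{-1}$, which by (4) contains $H_{g_\pi(e'),\gamma}=H_{e\cup u,\gamma}$ for some $\gamma<\omega_1$. So $z\in N_{e\cup u}$, hence $\{z\}\in[X]^{<\omega}\cap N_{e\cup u}$. By (7) there are only finitely many such $z$, so $X_u$ is finite. Taking $\pi=\mathrm{id}$ shows $x\in X_\delta$. Finally $|X_u|$ is a property of $W$ and $A_u$, so by Transfer all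 $X_u$ have the same finite size $t\ge1$.

**Step 4: copies without any relation.** We now say which copies count as unrelated.

**Definition (jointly free).** Copies $u^1,\dots,u^j$ are jointly free if they are pairwise disjoint and $y\cdot z=z$ whenever $y\in u^i$, $z\in u^{i'}$, $i\ne i'$.

For example, in the free amalgam over $e$ of two copies of $e'$, embedded in $M$ over $e$, the two images of $\delta$ are jointly free. The notion does not depend on the order of the copies and is inherited by subfamilies. If $u^1,\dots,u^j$ are jointly free, then $e\cup u^1\cup\dots\cup u^j$ is a subalgebra and its operation is determined: inside $e\cup u^i$ it is copied from $e'$, and between different $u^i$ it is trivial. So for any two jointly free $j$-tuples $(u^1,\dots,u^j)$ and $(v^1,\dots,v^j)$ the map that is the identity on $e$ and carries each $u^i$ to $v^i$ is an isomorphism of finite subalgebras; by Homogeneity it extends to some $g\in\mathrm{Aut}_e(M)$. Therefore, by Transfer: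
$$\text{a statement about }A_{u^1},\dots,A_{u^j}\text{ with parameters in }N_e\text{ holds for all jointly free }j\text{-tuples or for none.}\tag{9}$$

Let $f\supseteq e$ be a finite subalgebra. Embedding, over $f$, the free amalgam over $e$ of $f$ and $j$ copies of $e'$, we get jointly free copies $u^1,\dots,u^j$ that are disjoint from $f$ and such that elements of $u^i$ and of $f\setminus e$ act trivially on each other. We say that they are free from $f$. In particular jointly free $j$-tuples exist for all $j$.

**Claim 9.** If $u,v$ are jointly free, then $X_u\cap X_v=\varnothing$.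

**Proof.** (a) First we show: if $u,v,a$ are jointly free, then $X_u\cap X_v=X_u\cap X_a=X_v\cap X_a$. Take more than $t!\,2^t$ jointly free copies. If two of the corresponding sets coincide, then by (9) $X_u=X_v$ for all jointly free pairs, and (a) is clear. Otherwise we have more than $t!\,2^t$ distinct sets of size $t$, and the sunflower lemma gives three of these copies for which the pairwise intersections coincide. By (9) the same holds for every jointly free triple.

(b) Next, $X_u\cap X_v$ is the same set $K$ for all jointly free pairs. Given two such pairs $(u,v)$ and $(u',v')$, let $f=\langle e\cup u\cup v\cup u'\cup v'\rangle$ and choose jointly free copies $a,b$ that are free from $f$. Then $(u,v,a)$, $(u,a,b)$, $(u',a,b)$, $(u',v',a)$ are jointly free, and (a), applied to these four triples in turn, gives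
$$X_u\cap X_v=X_u\cap X_a=X_a\cap X_b=X_{u'}\cap X_a=X_{u'}\cap X_{v'}.$$

(c) Finally, $K=\varnothing$. The set of jointly free pairs is in $V$ and invariant under $\mathrm{Aut}_e(M)$, so by (5) the set of pairs $(A_u,A_v)$ with $u,v$ jointly free belongs to $N_e$. $K$ is definable from this set and $W$, so $K\in N_e$ by Fact F. As $K$ is a finite subset of $X'$, (8) gives $K=\varnothing$. $\square$

**Step 5: the coloring becomes a coloring of numbers.** For $j\ge1$ let
$$\chi(j)=c(X_{u^1}\cup\dots\cup X_{u^j})\quad\text{for jointly free }u^1,\dots,u^j.$$
By (9), with the parameters $c,W\in N_e$, this does not depend on the choice of the copies. Let $r\ge0$ and $q\ge1$ be given by Corollary 4 for $\chi$ and $S$. We want an infinite family in $N$ whose members are unions of pieces $X_u$ over $r$ fixed copies and $q$ further copies, all copies involved being jointly free.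

## A cycle, a marker, and the family $Y$

**Step 6: put the parameters into $M$.** This step produces two elements $b,w$ that will cut out the blocks. Fix jointly free copies $u^1,\dots,u^{r+q}$ in $M$ and put $J=e\cup u^1\cup\dots\cup u^{r+q}$. Let $(y_1,\dots,y_{nq})$ be the concatenation of $u^{r+1},\dots,u^{r+q}$; note that $nq\ge3$. Let $T=J\sqcup\{b,w\}$, where

- $J$ is a subalgebra, and $z\cdot b=b$, $z\cdot w=w$ for all $z\in T$;
- $b$ acts on $J$ as the cycle $y_1\mapsto y_2\mapsto\dots\mapsto y_{nq}\mapsto y_1$ and fixes everything else;
- $w$ interchanges $y_1$ and $y_2$ and fixes everything else in $J$.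

The cycle of $b$ alone remembers the range of a block but not where the tuple starts. Nothing said so far excludes that an automorphism fixing $b$ rotates the cycle, and then two different tuples would have the same range; the marker $w$ prevents this.

We check $T\in\mathcal K$. All left translations are bijections. For $z\in J$, $\lambda_z$ fixes $b$ and $w$, so all elements moved by it lie in $J$, and (6) for $\lambda_z$ follows from (6) in $J\in\mathcal K$. For $\lambda_b$ and $\lambda_w$, (6) is vacuous, since each has only one nontrivial cycle. By Extension over $J$ we may assume that $T$ is a subalgebra of $M$. Then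
$$e_1=e\cup u^1\cup\dots\cup u^r\cup\{b,w\}$$
is a finite subalgebra: $e\cup u^1\cup\dots\cup u^r$ is one, and $b,w$ fix all elements of $e_1$ and are fixed by all of them. Let
$$\mathcal D=\{g(y_1,\dots,y_{nq}):g\in\mathrm{Aut}_{e_1}(M)\}.$$
$\mathcal D$ is infinite by Lemma 7, since $y_1\notin e_1$.

**Step 7: different blocks are unrelated.** This is where axiom (6) is used.

**Claim 10.** If $\bar y\ne\bar y'$ are in $\mathcal D$, then their ranges are disjoint, and $z\cdot z'=z'$ and $z'\cdot z=z$ for all $z$ in the range of $\bar y$ and $z'$ in the range of $\bar y'$.

**Proof.** Automorphisms in $\mathrm{Aut}_{e_1}(M)$ fix $b$ and $w$. So each of the two ranges is a nontrivial cycle of $\lambda_b$, cyclically enumerated by the tuple, and on each range $\lambda_w$ moves exactly the first two entries. Suppose the ranges meet. Then they are the same cycle, and $\bar y'$ is a rotation of $\bar y$: $\bar y'_i=\bar y_{i+\kappa}$, indices mod $nq$. On this common range $\lambda_w$ moves exactly $\bar y_1,\bar y_2$, and also exactly $\bar y'_1,\bar y'_2$. So $\{1+\kappa,2+\kappa\}=\{1,2\}$ mod $nq$. If $1+\kappa\equiv1$, then $\kappa\equiv0$ and $\bar y=\bar y'$,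 a contradiction. If $1+\kappa\equiv2$, then $2+\kappa\equiv3$ must be $\equiv1$, so $nq$ divides $2$, contrary to $nq\ge3$. Hence the ranges are different nontrivial cycles of $\lambda_b$, so they are disjoint, and (6) in $M$ gives both $z\cdot z'=z'$ and $z'\cdot z=z$. $\square$

**Step 8: the family.** For $\bar y\in\mathcal D$ let $\bar y^1,\dots,\bar y^q$ be its consecutive blocks of length $n$. If $\bar y=g(y_1,\dots,y_{nq})$, then $\bar y^i=gu^{r+i}$; these are copies, as $\mathrm{Aut}_{e_1}(M)\subseteq\mathrm{Aut}_e(M)$. Put $Z_{\bar y}=X_{\bar y^1}\cup\dots\cup X_{\bar y^q}$ and $R=X_{u^1}\cup\dots\cup X_{u^r}$ (so $R=\varnothing$ if $r=0$), and let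
$$Y=\{R\cup Z_{\bar y}:\bar y\in\mathcal D\}\subseteq[X]^{<\omega}.$$
We check $Y\in N$. $\mathcal D\in V$ is invariant under $\mathrm{Aut}_{e_1}(M)$, so $\{A_{\bar y}:\bar y\in\mathcal D\}\in N_{e_1}$ by (5), and $Y$ is definable in $N$ from this set, $W$ and the $A_{u^i}$ $(i\le r)$.

**Step 9: all the sums have one color.** Let $\bar y_1,\dots,\bar y_s\in\mathcal D$ be distinct. We claim that $u^1,\dots,u^r$ together with all $\bar y_j^i$ $(j\le s,\ i\le q)$ are jointly free. For $u^1,\dots,u^r$ and the blocks of one $\bar y_j=g(y_1,\dots,y_{nq})$ this holds because $g\in\mathrm{Aut}_{e_1}(M)$ carries the jointly free $u^1,\dots,u^{r+q}$ to them. For blocks of different $\bar y_j$ it is Claim 10. Since joint freeness is a condition on pairs, the claim follows.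

By Claim 9 the corresponding nonempty sets $X_{u^i}$, $X_{\bar y_j^i}$ are pairwise disjoint. Hence $\bar y\mapsto R\cup Z_{\bar y}$ is injective, $Y$ is infinite, and
$$(R\cup Z_{\bar y_1})\bigtriangleup\dots\bigtriangleup(R\cup Z_{\bar y_s})=\begin{cases}R\cup Z_{\bar y_1}\cup\dots\cup Z_{\bar y_s},&s\text{ odd},\\ Z_{\bar y_1}\cup\dots\cup Z_{\bar y_s},&s\text{ even}.\end{cases}$$
This is the union of the sets $X_{(\cdot)}$ over $r+sq$ jointly free copies if $s$ is odd, and over $sq$ jointly free copies if $s$ is even. So its color is $\chi(r+sq)$ or $\chi(sq)$, respectively. By the choice of $r$ and $q$ in Step 5, these colors agree for all $s\in S$. So $Y$ witnesses $\mathsf{HT}_S(k)$ for $(X,c)$ in $N$.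

Since $X$, $c$, $k$ and $S$ were arbitrary, $\mathsf{HT}_S(k)$ holds in $N$ for all $k$ and all finite nonempty $S$ with at most one even element, while $\mathsf{HT}$ fails in $N$ by Proposition 8. This proves Theorem B(2) and, with $S=\{1,2,3\}$, Theorem A. $\blacksquare$
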